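\title{Duality for residual intersections under the condition $G_{s-1}$}

\begin{abstract}
Let $R$ be a Gorenstein local or standard graded ring, $I$ an ideal of codimension $g$, and $K=J:I$ an $s$-residual intersection of $I$. Put $t=s-g$ and assume that $\operatorname{depth}R/I^j\ge\dim R/I-j+1$ for $1\le j\le t$. We prove a conjecture posed by Eisenbud and Ulrich: if $I$ satisfies $G_{s-1}$, then $I^u/JI^{u-1}\cong\operatorname{Hom}_R(I^{t+1-u}/JI^{t-u},\omega_{R/K})$ for $1\le u\le t$. The proof passes to an $(s-2)$-residual intersection, on which the powers of $I$ are dual to each other, and then uses the self-duality of the Koszul complex on the two remaining generators of $J$. For $t\ge2$ and infinite residue field the isomorphisms come from perfect pairings that factor through $\operatorname{Sym}_{t+1}(I/J)$. They need not factor through $I^{t+1}/JI^t$, and for $t=2,3$ the condition $G_{s-1}$ cannot be weakened to $G_{s-2}$.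
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative and Noetherian. The codimension of a prime $P$ of $R$ is $\dim R_P$, the codimension of an ideal is the least codimension of a prime containing it (so the unit ideal has codimension $\infty$), and the codimension of a module is that of its annihilator. We write $\mu$ for the minimal number of generators of a module over a local ring, and we put $\operatorname{depth}0=\infty$.

Let $I\subset R$ be an ideal and $s$ an integer. An \emph{$s$-residual intersection} of $I$ is a proper ideal $K=J:I$, where $J\subset I$ is generated by $s$ elements and $\operatorname{codim}K\ge s$. Since $IK\subset J\subset I\cap K$, the closed set $V(J)$ is the union of $V(I)$ and $V(K)$: the ideal $K$ describes what is left of the intersection of $s$ hypersurfaces through $V(I)$ once $V(I)$ is removed, and the condition on the codimension says that this residue is as small as $s$ equations lead one to expect. Since $K$ is the annihilator of $I/J$, the condition also reads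
\begin{equation}\label{eq:local}
J_P=I_P\quad\text{for all primes $P$ with }\operatorname{codim}P\le s-1 .
\end{equation}
The ideal $I$ satisfies \emph{condition $G_r$} if $\mu(I_P)\le\operatorname{codim}P$ for all primes $P\supset I$ with $\operatorname{codim}P\le r-1$.

We study the modules
\[
M_u=I^u/JI^{u-1}\qquad(u\ge1).
\]
They are modules over $R/K$, because $KI^u\subset JI^{u-1}$, and multiplication gives maps $M_u\otimes M_v\to M_{u+v}$. Two simple cases, in a Gorenstein local ring $R$, show that these modules are tied to the canonical module $\omega_{R/K}$.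

First let $s=g=\operatorname{codim}I$ and let $R/I$ be Cohen--Macaulay. Then $V(J)=V(I)\cup V(K)$ has codimension at least $g$, so $J$ is generated by a regular sequence and $C=R/J$ is Gorenstein. The sequence $0\to I/J\to C\to R/I\to0$ consists of maximal Cohen--Macaulay $C$-modules, so $\operatorname{Hom}_C(-,C)$ turns it into an exact sequence $0\to K/J\to C\to\operatorname{Hom}_C(I/J,C)\to0$. Thus $R/K$ is the dual of $M_1$, and dualizing once more gives $M_1\cong\operatorname{Hom}_C(R/K,C)\cong\omega_{R/K}$. If we read $R/K$ as ``$M_0$'', then duality into $\omega_{R/K}$ exchanges two modules whose indices add up to $s-g+1$.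

Second let $I=(x)$ with $x$ a nonzerodivisor and let $s$ be arbitrary. Then $J=xK$ with $K$ generated by a regular sequence of length $s$, every $M_u$ is isomorphic to $R/K$, and so is $\omega_{R/K}$. In the graded case the degrees single out the same sum of indices. Let $\omega_R=R(a)$, $\deg x=\delta$, and let $\gamma$ be the sum of the degrees of the generators of $K$. Then $M_u\cong(R/K)(-u\delta)$ and $\omega_{R/K}\cong(R/K)(a+\gamma)$. The generators of $J$ have degrees adding up to $\sigma=s\delta+\gamma$, and $\operatorname{Hom}_R(M_v,\omega_{R/K})(-\sigma-a)\cong(R/K)((v-s)\delta)$, which is $M_u$ when $u+v=s=s-g+1$.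

\medskip\noindent\textbf{The standard setting.} The ring $R$ is a Gorenstein local ring, or a standard graded Gorenstein ring with $R_0$ a field; $d=\dim R$, $\mathfrak m$ is the (homogeneous) maximal ideal and $k=R/\mathfrak m$. The ideal $I$ has codimension $g$, and $s$ is an integer with $t=s-g\ge1$. The \emph{depth conditions}
\begin{equation}\label{eq:depth}
\operatorname{depth}R/I^j\ge\dim R/I-j+1\qquad(1\le j\le t)
\end{equation}
hold. The ideal $J\subset I$ is generated by $s$ elements and $K=J:I$ is an $s$-residual intersection. In the graded case $I$ and $J$ are homogeneous, $J$ is generated by homogeneous elements of degrees $e_1,\dots,e_s$, we put $\sigma=e_1+\dots+e_s$, and the graded canonical module of $R$ is $\omega_R=R(a)$, where $N(n)_j=N_{n+j}$. With $c=\operatorname{codim}K$, the canonical module of $R/K$ is $\omega_{R/K}=\operatorname{Ext}^c_R(R/K,R)$ in the local case and $\operatorname{Ext}^c_R(R/K,\omega_R)$ in the graded case.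

\medskip
A linear map $M\otimes N\to W$ is a \emph{perfect pairing} if both adjoint maps $M\to\operatorname{Hom}(N,W)$ and $N\to\operatorname{Hom}(M,W)$ are isomorphisms. It is known that in the standard setting, if $I$ satisfies $G_s$, there is an injective map $M_{t+1}\to\omega_{R/K}$ such that for $1\le u\le t$ the multiplication maps $M_u\otimes M_{t+1-u}\to M_{t+1}$, and their compositions with this injection, are perfect pairings. The conjecture of Eisenbud and Ulrich \cite{EU} asks for the resulting isomorphisms under a weaker hypothesis: \emph{in the standard setting, if $I$ satisfies $G_{s-1}$, then $M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})$ for $1\le u\le t$.}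

The two conditions differ only at primes $P\supset I$ of codimension $s-1$. There $G_s$ asks for $\mu(I_P)\le s-1$, while \eqref{eq:local} gives $\mu(I_P)\le s$ for free. So the conjecture allows one extra generator in one codimension. For $t=1$ the condition $G_{s-1}=G_g$ is vacuous, and the conjecture says that $I/J$ is self-dual for every Cohen--Macaulay ideal $I$. The conjecture is true.

\begin{theorem}\label{thm:main}
In the standard setting, assume that $I$ satisfies $G_{s-1}$. Then $\operatorname{codim}K=s$. For $1\le u\le t$, the module $M_u$ is a nonzero Cohen--Macaulay module of codimension $s$, and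
\[
M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K}).
\]
In the graded case there is a homogeneous isomorphism $M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})(-\sigma-a)$.
\end{theorem}

One would first try to prove this by showing that multiplication is still a perfect pairing. The second theorem shows that this is impossible, says what replaces multiplication, and tests the hypothesis $G_{s-1}$.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] In Theorem~\ref{thm:main} let $t\ge2$ and let $k$ be infinite. There is a linear map $\Phi:\operatorname{Sym}_{t+1}(I/J)\to\omega_{R/K}$ such that for all $1\le u\le t$ the rule $(c_1\cdots c_u,\ c_{u+1}\cdots c_{t+1})\mapsto\Phi(c_1\cdots c_{t+1})$, for $c_i\in I$, induces a well-defined perfect pairing $M_u\otimes M_{t+1-u}\to\omega_{R/K}$.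
\item[(2)] Under the hypotheses of Theorem~\ref{thm:main} there need not exist any linear map $M_{t+1}\to\omega_{R/K}$ whose composition with multiplication is a perfect pairing $M_u\otimes M_{t+1-u}\to\omega_{R/K}$. There is an example with $t=2$.
\item[(3)] For $t=2$ and $t=3$ and every $g\ge0$, Theorem~\ref{thm:main} fails if $G_{s-1}$ is replaced by $G_{s-2}$. For every $t\ge3$ and $g\ge0$ it fails if $G_{s-1}$ is replaced by $G_{g+1}$.
\end{enumerate}
\end{theorem}

For $t\ge4$ we do not claim that $G_{s-1}$ is optimal among the conditions $G_r$; there part (3) shows only that $G_{g+1}$ is not enough.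

The proof of Theorem~\ref{thm:main} has two parts. With well chosen generators $b_1,\dots,b_s$ of $J$ (Section~\ref{sec:red}), the rings $A_i=R/((b_1,\dots,b_i):I)$ form a ladder that can be climbed one rung at a time, and $G_{s-1}$ carries the climb to the rung $s-2$ (Section~\ref{sec:ladder}). On $A=A_{s-2}$, with $\mathfrak a=IA$, the modules $\mathfrak a^{-1},A,\mathfrak a,\dots,\mathfrak a^t$ are maximal Cohen--Macaulay, and duality into $\omega_A\cong\mathfrak a^{t-1}$ reverses their order. The last two rungs are then taken in one step (Section~\ref{sec:main}): the Koszul complex on $b_{s-1},b_s$ resolves $M_u$ by $\mathfrak a^{u-2}$, $\mathfrak a^{u-1}\oplus\mathfrak a^{u-1}$, $\mathfrak a^u$, and the dual of this resolution is the corresponding resolution of $M_{t+1-u}$. Section~\ref{sec:small} carries out this step in the case $g=t=1$, where no ladder is needed. Section~\ref{sec:examples} contains the examples for Theorem~\ref{thm:compl}(2) and (3).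

\section{Duality over a Gorenstein ring}\label{sec:prelim}

In this section $R$ is a Gorenstein ring of finite dimension, not necessarily local. Modules are finitely generated, except for total quotient rings and injective resolutions.

\subsection*{Measuring depth by Ext}
The proof localizes repeatedly, and depth does not behave monotonically under localization. We therefore replace it by
\[
\rho(M)=\sup\{q:\operatorname{Ext}^q_R(M,R)\ne0\},\qquad\rho(0)=-\infty ,
\]
which satisfies $\rho(M_P)\le\rho(M)$. For an exact sequence $0\to M'\to M\to M''\to0$ the long exact sequence of Ext gives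
\begin{equation}\label{eq:rho}
\begin{gathered}
\rho(M)\le\max(\rho(M'),\rho(M'')),\qquad
\rho(M'')\le\max(\rho(M),\rho(M')+1),\\
\rho(M')\le\max(\rho(M),\rho(M'')-1).
\end{gathered}
\end{equation}
We use two textbook facts about a module $M\neq0$. The least $q$ with $\operatorname{Ext}^q_R(M,R)\ne0$ is the grade of $\operatorname{ann}M$, which equals $\operatorname{codim}M$ because $R$ is Cohen--Macaulay. If $R$ is local, local duality gives $\operatorname{depth}M=\dim R-\rho(M)$; the same holds for $R$ standard graded and $M$ graded, with depth taken at $\mathfrak m$, since a graded module vanishes if and only if its localization at $\mathfrak m$ does. In the standard setting $\dim R/I=d-g$, so the depth conditions \eqref{eq:depth} say exactly that $\rho(R/I^j)\le g+j-1$ for $1\le j\le t$.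

We call $M$ \emph{$i$-CM} if $\operatorname{Ext}^q_R(M,R)=0$ for all $q\ne i$; the zero module is allowed. Equivalently, $\operatorname{codim}M\ge i$ and $\rho(M)\le i$. If $M$ is $i$-CM and $P\in\operatorname{Supp}M$, then $\operatorname{codim}M_P=\rho(M_P)=i$, so $\operatorname{depth}M_P=\dim M_P=\operatorname{codim}P-i$; in particular the associated primes of $M$ have codimension $i$. In the local and graded cases, a nonzero module is $i$-CM if and only if it is Cohen--Macaulay of codimension $i$.

For the rest of the section $A=R/L$ is an $i$-CM quotient ring of $R$ and $\omega_A=\operatorname{Ext}^i_R(A,R)$.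

\begin{lemma}\label{lem:dual}
Let $M$ be an $A$-module.
\begin{enumerate}
\item[(a)] There are isomorphisms $\operatorname{Ext}^q_A(M,\omega_A)\cong\operatorname{Ext}^{q+i}_R(M,R)$, natural in $M$. Hence $\operatorname{Ext}^q_A(M,\omega_A)=0$ for $q<\operatorname{codim}_RM-i$, and for $q>0$ if $M$ is $i$-CM.
\item[(b)] If $M$ is $i$-CM, then $\operatorname{Hom}_A(M,\omega_A)$ is $i$-CM and the evaluation map $M\to\operatorname{Hom}_A(\operatorname{Hom}_A(M,\omega_A),\omega_A)$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $E^\bullet$ be an injective resolution of $R$. Then $\operatorname{Hom}_R(A,E^\bullet)$ is a bounded below complex of injective $A$-modules whose only cohomology is $\omega_A$, in degree $i$. So it is homotopy equivalent to an injective resolution of $\omega_A$ over $A$, shifted by $i$, and $\operatorname{Hom}_A(M,\operatorname{Hom}_R(A,E^\bullet))=\operatorname{Hom}_R(M,E^\bullet)$.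

(b) For $P\in\operatorname{Supp}A$, the ring $A_P$ is Cohen--Macaulay with canonical module $(\omega_A)_P$, and $M_P$ is zero or maximal Cohen--Macaulay. By \cite[Theorem 3.3.10]{BH}, the dual of $M_P$ into the canonical module is again zero or maximal Cohen--Macaulay, and evaluation is an isomorphism.
\end{proof}

The next lemma turns an Ext module over $A$ into a Hom module over a smaller quotient ring. The explicit form of the map matters, because it will identify a duality with multiplication.

\begin{lemma}\label{lem:rees}
Let $L'\supset L$ be an ideal of $R$ with $\operatorname{codim}L'\ge i+c$, and let $M$ be an $R/L'$-module. For $v\in M$ write $v$ also for the map $R/L'\to M$, $1\mapsto v$. Then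
\[
\operatorname{Ext}^c_A(M,\omega_A)\to\operatorname{Hom}_A\bigl(M,\operatorname{Ext}^c_A(R/L',\omega_A)\bigr),\qquad\xi\mapsto(v\mapsto v^*\xi),
\]
is an isomorphism.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dual}(a), $\operatorname{Ext}^{c-1}_A(N,\omega_A)=0$ for every $R/L'$-module $N$. Hence $\operatorname{Ext}^c_A(-,\omega_A)$ is a left exact functor on $R/L'$-modules, and so is the right side. The map is natural in $M$. For $M=R/L'$ it sends $\xi$ to $v\mapsto v\xi$, which is an isomorphism because $L'$ kills $\operatorname{Ext}^c_A(R/L',\omega_A)$. Thus it is an isomorphism for free $R/L'$-modules of finite rank, and a presentation $F_1\to F_0\to M\to0$ by such modules exhibits both sides as the kernels of isomorphic maps.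
\end{proof}

\subsection*{Fractional ideals}
Let $Q$ be the total quotient ring of $A$. A \emph{fractional ideal} is a finitely generated $A$-submodule $X\subset Q$ that contains a unit of $Q$; an ideal of $A$ is fractional if and only if it contains a nonzerodivisor. For fractional ideals $X,Y$ put $Y:X=\{\zeta\in Q:\zeta X\subset Y\}$. If $x\in X$ and $y\in Y$ are units of $Q$ and $e$ is a nonzerodivisor with $eX\subset A$, then $ey\in Y:X\subset x^{-1}Y$, so $Y:X$ is fractional. A linear map $\varphi:X\to Y$ extends to $Q\to Q$ and is therefore multiplication by $\varphi(x)/x$; thus $\operatorname{Hom}_A(X,Y)=Y:X$. Finally $(Y:X):Z=Y:XZ$. If $A=0$, all these objects are zero and all statements about them hold trivially.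

\begin{lemma}\label{lem:frac}
Let $\omega$ be a fractional ideal isomorphic to $\omega_A$.
\begin{enumerate}
\item[(a)] If the fractional ideal $X$ is $i$-CM, then $\omega:X$ is $i$-CM and $\omega:(\omega:X)=X$. In particular $\omega:\omega=A$.
\item[(b)] If $Y\subset X$ are fractional ideals and $\operatorname{codim}_RX/Y\ge i+2$, then $\omega:Y=\omega:X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:dual}(b), since the evaluation map is the inclusion $X\subset\omega:(\omega:X)$; for the last statement take $X=A$. In (b), the cokernel of the inclusion $\omega:X\subset\omega:Y$ embeds in $\operatorname{Ext}^1_A(X/Y,\omega)$, which is zero by Lemma~\ref{lem:dual}(a).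
\end{proof}

Two elements $f,f'$ need not form a regular sequence on a fractional ideal $X$, but their syzygies with coefficients in $X$ are still Koszul syzygies if one allows coefficients in $Q$.

\begin{lemma}\label{lem:koszul}
Let $X$ be a fractional ideal and let $\mathfrak b=(f,f')\subset A$ be an ideal containing a nonzerodivisor. The sequence
\[
0\to X:\mathfrak b\xrightarrow{\ \zeta\mapsto(\zeta f',-\zeta f)\ }X\oplus X\xrightarrow{\ (f,f')\ }\mathfrak bX\to0
\]
is exact.
\end{lemma}

\begin{proof}
It is a complex and the second map is surjective. Since $\mathfrak bQ=Q$, we can write $1=\gamma f+\gamma'f'$ with $\gamma,\gamma'\in Q$. If $\zeta f=\zeta f'=0$, then $\zeta=0$. If $x,x'\in X$ and $fx+f'x'=0$, put $\zeta=\gamma'x-\gamma x'$. Then $\zeta f'=\gamma'f'x+\gamma fx=x$ and $-\zeta f=\gamma'f'x'+\gamma fx'=x'$, so $\zeta\in X:\mathfrak b$ and $\zeta$ maps to $(x,x')$.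
\end{proof}

\subsection*{Gradings}
Let $R$ be standard graded and $L$ homogeneous. Hom and Ext of graded modules are graded, and the isomorphisms of Lemmas~\ref{lem:dual} and \ref{lem:rees} are homogeneous. A homogeneous ideal of $A$ that is generated in positive degrees and contains a nonzerodivisor contains a homogeneous one \cite[Lemma 1.5.10]{BH}. All fractional ideals that we meet in the graded case are graded submodules of the localization $Q_h\subset Q$ at the homogeneous nonzerodivisors and contain a homogeneous unit $x$ of $Q_h$. For two such, $Y:X\subset x^{-1}Y$ is again of this kind, and the identification with $\operatorname{Hom}_A(X,Y)$ is homogeneous. If $b$ is a homogeneous nonzerodivisor of degree $e$, then $b^{-1}X\cong X(e)$.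

\section{The smallest case: two generators in codimension one}\label{sec:small}

Let $g=t=1$ in the standard setting, so $s=2$ and $J=(f,f')$. The condition $G_1$ is vacuous, and \eqref{eq:depth} says that $R/I$ is $1$-CM. We work with fractional ideals of $A=R$, which is $0$-CM with $\omega=R$. The ideal $I$ contains a nonzerodivisor, and so does $J$, because $J_P=I_P=R_P$ at the associated primes of $R$ by \eqref{eq:local}.

By \eqref{eq:rho}, $\rho(I)\le0$, so $I$ is $0$-CM. By Lemma~\ref{lem:frac}(a), $I^{-1}=R:I$ is $0$-CM and $R:I^{-1}=I$. Since $I/J$ has codimension at least $2$, Lemma~\ref{lem:frac}(b) gives $R:J=I^{-1}$. So Lemma~\ref{lem:koszul} with $X=R$ yields an exact sequence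
\[
0\to I^{-1}\xrightarrow{\ (f',-f)\ }R\oplus R\xrightarrow{\ (f,f')\ }I\to I/J\to0 .
\]
The three modules on the left have no higher Ext into $R$. Hence $\operatorname{Ext}^2_R(I/J,R)$ is the cokernel of the dual of the first map. This dual is $R\oplus R\to R:I^{-1}=I$, $(p,p')\mapsto pf'-p'f$, with image $J$. Therefore $\operatorname{Ext}^2_R(I/J,R)\cong I/J$, and Lemma~\ref{lem:rees} with $L'=K$ and $c=2$ rewrites the left side as $\operatorname{Hom}_R(I/J,\operatorname{Ext}^2_R(R/K,R))$. As $I/J\ne0$, this forces $\operatorname{Ext}^2_R(R/K,R)\neq0$, so $\operatorname{codim}K=2$ and $I/J$ is self-dual. No bound on the number of generators of $I$ was used: the resolution is self-dual because duality exchanges $I^{-1}$ and $I$ and fixes $R$.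

\begin{example}[$G_s$ fails, duality holds, multiplication does not give it]\label{ex:node}
Let $R=k[x,y,z]/(xy)$, so $d=2$ and $a=-1$. Let $I=(x,y)$, $f=xz+y^2$, $f'=x^2+yz$, $J=(f,f')$ and $M=I/J$. Then $R/I=k[z]$, so $g=1$ and \eqref{eq:depth} holds for $t=1$. The prime $P=I$ has codimension $1$ and $\mu(I_P)=2$, so $G_2$ fails. The space $I_3$ has the basis $x^3,x^2z,xz^2,y^3,y^2z,yz^2$, and
\[
xf=x^2z,\quad xf'=x^3,\quad yf=y^3,\quad yf'=y^2z,\quad zf=xz^2+y^2z,\quad zf'=x^2z+yz^2
\]
span it. So $M$ lives in degrees $1$ and $2$, with bases $x,y$ and $x^2,xz$, where $y^2=-xz$ and $yz=-x^2$ in $M$. Thus $\mathfrak m^2\subset K\ne R$ and $K$ is a $2$-residual intersection. Define a symmetric $k$-bilinear form $\beta$ on $M$ that pairs degree $1$ with degree $2$ by $\beta(x,x^2)=1$, $\beta(y,xz)=-1$, $\beta(x,xz)=\beta(y,x^2)=0$. It is nondegenerate, and $\beta(x,\ell y)=\beta(\ell x,y)$ for $\ell=x,y,z$, with values $0,0,-1$; so $\beta$ is compatible with the action of $R$. It gives $M\cong\operatorname{Hom}_k(M,k)(-3)=\operatorname{Hom}_R(M,\omega_{R/K})(-3)$, in agreement with $\sigma+a=4-1$.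 Note that $\beta(x,yz)=-1$ although $x\cdot yz=0$. In fact no perfect pairing factors through $M_2=I^2/JI$. This module is generated in degree $2$, and the first four products above span $(I^2)_3$, so $\mathfrak mM_2=0$. A pairing through $M_2$ vanishes on $\mathfrak mM\otimes M$, and $\mathfrak mM\ne0$.
\end{example}

\begin{example}[the depth condition is needed]\label{ex:depth}
Let $R=k[[y,z]]$, $I=y\mathfrak m$ and $J=y(y^2,z^2)$. Then $g=1$, $K=(y^2,z^2):\mathfrak m=\mathfrak m^2$ has codimension $s=2$, and even $G_2$ holds, as $I$ is principal at the prime $(y)$. But $\operatorname{depth}R/I=0$, because $\mathfrak m$ kills the class of $y$. The module $I/J\cong\mathfrak m/(y^2,z^2)$ needs two generators and has the one-dimensional socle $k\,yz$, so its Matlis dual $\operatorname{Hom}_R(I/J,\omega_{R/K})$ is cyclic. Hence $I/J$ is not self-dual.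
\end{example}

For general $g$ and $t$ we need a ring $A$ that plays the role of $R$ above: a Cohen--Macaulay quotient of codimension $s-2$ on which $J$ has two generators, from which the $M_u$ can still be computed, and on which duality permutes the powers of $I$. Its construction occupies the next two sections.

\section{Reductions and the choice of generators}\label{sec:red}

The ladder starts at the ring $R/(0:I)$, which is $R$ itself when $g\ge1$, and its rungs are defined by general elements of $J$, which exist when $k$ is infinite. We reduce to this situation. The first lemma will also raise $g$ in the examples.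

\begin{lemma}\label{lem:var}
In the standard setting let $R'=R[z]_{(\mathfrak m,z)}$ in the local case and $R'=R[z]$ with $\deg z=1$ in the graded case. Let $I'=(I,z)$ and $J'=(J,z)$. Then $R',I',J'$ are in the standard setting with $g'=g+1$, $s'=s+1$, $t'=t$ and the same residue field. Moreover $K'=(K,z)$, $\operatorname{codim}K'=\operatorname{codim}K+1$, $M'_u=M_u$ compatibly with multiplication, $\omega_{R'/K'}\cong\omega_{R/K}$, and $\sigma'+a'=\sigma+a$ in the graded case. An $R$-module is $i$-CM over $R$ if and only if it is $(i+1)$-CM over $R'$. If $I$ satisfies $G_r$, then $I'$ satisfies $G_{r+1}$.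
\end{lemma}

\begin{proof}
The ring $R=R'/(z)$ is $1$-CM over $R'$ with $\operatorname{Ext}^1_{R'}(R,R')\cong R$, or $R(1)$ in the graded case. Lemma~\ref{lem:dual}(a) gives $\operatorname{Ext}^{q+1}_{R'}(N,R')\cong\operatorname{Ext}^q_R(N,R)$ for $R$-modules $N$, with the shift $(1)$ in the graded case. So codimension and $\rho$ of $R$-modules go up by one. Since $z\in J'$, the colon $J':I'$ can be computed modulo $z$, which gives $K'=(K,z)$ and $R'/K'=R/K$. In the graded case $a'=a-1$ and $\sigma'=\sigma+1$, and the shifts in $\omega_{R'/K'}$ cancel.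

In $R[z]$ we have $I'^u=\bigoplus_{c\ge0}z^cI^{u-c}$, with $I^{n}=R$ for $n\le0$. Hence $R'/I'^j$ has a filtration, by the powers of $z$, with factors $R/I^j,\dots,R/I$, and \eqref{eq:rho} gives $\rho_{R'}(R'/I'^j)\le(g+j-1)+1=g'+j-1$ for $j\le t$. Also $zI'^{u-1}=\bigoplus_{c\ge1}z^cI^{u-c}$, so setting $z=0$ identifies $I'^u/zI'^{u-1}$ with $I^u$ and $I'^u/J'I'^{u-1}$ with $M_u$, compatibly with products. These modules are killed by $z$, so localizing at $(\mathfrak m,z)$ does not change them.

A prime containing $I'$ has the form $P'=(P,z)$ with $P\supset I$, $\operatorname{codim}P'=\operatorname{codim}P+1$ and $\mu(I'_{P'})\le\mu(I_P)+1$. This gives the last statement.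
\end{proof}

\begin{lemma}\label{lem:field}
If Theorem~\ref{thm:main} holds whenever the residue field is infinite, then it holds in general.
\end{lemma}

\begin{proof}
Let $k$ be finite. Put $S=R[x]_{\mathfrak mR[x]}$ in the local case and $S=R\otimes_kk(x)$ in the graded case. Then $S$ is a localization of $R[x]$, hence Gorenstein; it is faithfully flat over $R$, of dimension $d$, with (homogeneous) maximal ideal $\mathfrak mS$ and residue field $k(x)$, and $\omega_S=S(a)$ in the graded case. Colons, Hom and Ext commute with $-\otimes_RS$, so codimension and $\rho$ of modules are unchanged and $S,IS,JS$ are in the standard setting. If $P'\supset IS$ is a prime and $P=P'\cap R$, then $\mu((IS)_{P'})=\mu(I_P)$, and $\operatorname{codim}P\le\operatorname{codim}P'$ by going down; so $G_{s-1}$ passes to $IS$. Theorem~\ref{thm:main} for $S$ shows that $\operatorname{codim}K=s$, that $M_u$ is nonzero and $s$-CM, and that the two sides of the asserted isomorphism become isomorphic over $S$. It remains to prove: \emph{if $M\otimes S\cong N\otimes S$, then $M\cong N$}, with homogeneous isomorphisms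 in the graded case. The difficulty is that $k$ may have too few points for a general map $M\to N$ to exist, so we pass to a finite extension and come back by Krull--Schmidt.

Let $f_1,\dots,f_r$ generate the $R$-module $\operatorname{Hom}_R(M,N)$ in the local case, and the $k$-space $\operatorname{Hom}_R(M,N)_0$ in the graded case. An isomorphism over $S$ has the form $\sum\sigma_if_i$ with $\sigma_i\in S$, respectively $\sigma_i\in k(x)$. Reduce modulo $\mathfrak mS$: the spaces $M/\mathfrak mM$ and $N/\mathfrak mN$ have the same dimension, and if $\bar f_i$ are the induced maps, the polynomial $p=\det(\sum T_i\bar f_i)\in k[T_1,\dots,T_r]$ has a nonzero value over $k(x)$, so $p\ne0$. Exchanging $M$ and $N$ gives a second polynomial $p'\neq0$. Choose a finite extension $k'/k$, of degree $e$, over which both $p$ and $p'$ have nonzero values. In the local case let $R'=R[y]/(F)$, where $F$ is a monic lift of the minimal polynomial of a primitive element of $k'/k$; as $R'$ is finite over $R$ and $R'/\mathfrak mR'=k'$, it is local with maximal ideal $\mathfrak mR'$. In the graded case let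 $R'=R\otimes_kk'$. In both cases $R'$ is free of rank $e$ over $R$. Lift to $R'$ the points at which $p$ and $p'$ do not vanish. By Nakayama's lemma we obtain surjections $M\otimes R'\to N\otimes R'\to M\otimes R'$. A surjective endomorphism of a finitely generated module is bijective, so the first map is bijective, and $M^e\cong N^e$ over $R$.

The Krull--Schmidt theorem, the uniqueness of decompositions into indecomposables, holds for finitely generated modules over a complete local ring, and for finitely generated graded $R$-modules with homogeneous maps, whose endomorphism rings are finite dimensional over $k$. Comparing multiplicities of indecomposables in $M^e\cong N^e$ finishes the graded case and gives $\hat M\cong\hat N$ in the local case. There $\operatorname{Hom}_{\hat R}(\hat M,\hat N)=\operatorname{Hom}_R(M,N)\otimes\hat R$, so some $f:M\to N$ is congruent to an isomorphism modulo $\mathfrak m\operatorname{Hom}_{\hat R}(\hat M,\hat N)$, and $f$ is surjective by Nakayama's lemma. The same argument gives a surjection $f':N\to M$. Then $f'f$ is bijective, so $f$ is an isomorphism.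
\end{proof}

For elements $b_1,b_2,\dots$ of $I$ put $J_i=(b_1,\dots,b_i)$ and $K_i=J_i:I$. Note that $J_i\subset K_i\subset K_{i+1}$, and that $K_i\not\subset P$ if and only if $(J_i)_P=I_P$. We want each $K_i$ to have the codimension of an $i$-residual intersection and, in addition, $V(K_i)$ to meet $V(I)$ in larger codimension, so that $I$ will contain a nonzerodivisor modulo $K_i$:
\[
(\mathrm C_i)\qquad\operatorname{codim}K_i\ge i,\qquad\operatorname{codim}(I+K_i)\ge i+1 .
\]
The second inequality says that $I_P$ is generated by $b_1,\dots,b_i$ at all primes $P\supset I$ of codimension at most $i$. For a prime of codimension exactly $i$ this forces $\mu(I_P)\le\operatorname{codim}P$, so $G_{s-1}$ can give $(\mathrm C_i)$ only up to $i=s-2$. In Example~\ref{ex:node}, $(\mathrm C_{s-1})=(\mathrm C_1)$ fails for every choice of $b_1$, because $I_P$ is not principal. The next lemma is the only place where $G_{s-1}$ is used.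

\begin{lemma}\label{lem:gens}
In the standard setting assume $G_{s-1}$ and let $k$ be infinite. In the graded case order the degrees so that $e_1\ge\dots\ge e_s$. Then $J$ has generators $b_1,\dots,b_s$, homogeneous of degrees $e_1,\dots,e_s$ in the graded case, such that $(\mathrm C_i)$ holds for $0\le i\le s-2$.
\end{lemma}

\begin{proof}
Let $J=(a_1,\dots,a_s)$, with $\deg a_i=e_i$ in the graded case. We choose $b_{i+1}=a_{i+1}+\sum_{j>i+1}r_ja_j$ inductively, with $r_j\in R_{e_{i+1}-e_j}$ in the graded case; the ordering of the degrees makes these exponents nonnegative. Then $J=(b_1,\dots,b_i,a_{i+1},\dots,a_s)$ at every stage, and at the end we put $b_{s-1}=a_{s-1}$, $b_s=a_s$. The induction needs a statement about all primes of codimension up to $s-2$ at once. We arrange that for $0\le i\le s-2$: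
\begin{enumerate}
\item[$(1_i)$] if $P\supset I$ and $\operatorname{codim}P\le s-2$, then $\mu((I/J_i)_P)\le\max(0,\operatorname{codim}P-i)$;
\item[$(2_i)$] if $P\not\supset I$ and $\operatorname{codim}P\le i-1$, then $J_i\not\subset P$.
\end{enumerate}
These imply $(\mathrm C_i)$. If $P\supset I$ and $\operatorname{codim}P\le i$, then $(J_i)_P=I_P$ by $(1_i)$, so $K_i\not\subset P$. If $P\not\supset I$ and $\operatorname{codim}P\le i-1$, then $K_i\supset J_i\not\subset P$ by $(2_i)$.

Statement $(1_0)$ is $G_{s-1}$ and $(2_0)$ is empty. Assume $(1_i)$ and $(2_i)$ with $i\le s-3$, let $E=I/J_i$, and write $\kappa(P)$ for the residue field of $R_P$.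

By $(1_i)$, the bound in $(1_{i+1})$ already holds for $E$ unless $\mu(E_P)=r:=\operatorname{codim}P-i\ge1$. For such $P$ it suffices that $b_{i+1}$ be nonzero in $W_P=E\otimes\kappa(P)$. Such a $P$ is minimal in the closed set $\{P'\supset I:\mu(E_{P'})\ge r\}$, since a smaller prime $P'$ in this set would satisfy $r\le\mu(E_{P'})\le\max(0,\operatorname{codim}P'-i)<r$. As $1\le r\le s-2-i$, there are finitely many such $P$. By \eqref{eq:local}, the images of $a_{i+1},\dots,a_s$ span $W_P\ne0$.

For $(2_{i+1})$ we need $b_{i+1}\notin P$, that is, $b_{i+1}\ne0$ in $W_P=\kappa(P)$, for all $P\supset J_i$ with $P\not\supset I$ and $\operatorname{codim}P\le i$. Such a $P$ is minimal over $J_i$, since a smaller prime containing $J_i$ would contradict $(2_i)$; so again there are finitely many. By \eqref{eq:local}, $J_P=I_P=R_P$, so not all of $a_{i+1},\dots,a_s$ lie in $P$.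

Thus we have finitely many primes $P$ of codimension at most $s-2$, each with a $\kappa(P)$-space $W_P$ in which $a_{i+1},\dots,a_s$ are not all zero, and we need $b_{i+1}\ne0$ in each $W_P$. For a given $P$, the set of bad tuples $(r_j)$ is empty or a coset of $U_P=\{(r_j):\sum r_ja_j=0\text{ in }W_P\}$. If all $a_j$ with $j>i+1$ vanish in $W_P$, then $a_{i+1}$ does not, and the bad set is empty. So suppose that some $a_j$ with $j>i+1$ is nonzero in $W_P$.

In the local case, with $N=s-i-1$, the submodule $U_P\subset R^N$ is then proper, so $U_P+\mathfrak mR^N\ne R^N$ by Nakayama's lemma, and the bad set maps into a proper affine subspace of $k^N$. In the graded case $P\ne\mathfrak m$, because $K\subset\mathfrak m$ gives $\operatorname{codim}\mathfrak m\ge s$. As $R$ is generated in degree $1$, an inclusion $R_n\subset P$ with $n\ge1$ would give $R_1\subset P$; so $R_n\not\subset P$ for all $n\ge0$. An element $r\in R_{e_{i+1}-e_j}\setminus P$ has $ra_j\ne0$ in $W_P$, so $U_P$ is a proper subspace of the $k$-space of all tuples. In both cases a vector space over the infinite field $k$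 is not a finite union of proper affine subspaces, so a good tuple exists.
\end{proof}

\section{The ladder of residual intersections}\label{sec:ladder}

We now compute the rings $A_i=R/K_i$, their canonical modules, and the duals of the powers of $I$ on them. The step from $A_i$ to $A_{i+1}$ resembles the linkage computation of the introduction: $b_{i+1}$ is a nonzerodivisor on $A_i$, and $K_{i+1}/K_i$ is the colon of $b_{i+1}$ by the image of $I$. The main difficulty is to control the intersections $I^j\cap K_i$, which determine the powers of $I$ on $A_i$. When the $b$'s generate $I$, this is elementary.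

\begin{lemma}\label{lem:powers}
Let $R$ be a ring and $I=(b_1,\dots,b_p)$. Suppose that for $0\le l<p$ the element $b_{l+1}$ is a nonzerodivisor on $R/K_l$ and $I\cap K_l=J_l$. Then $I^q\cap K_l=J_lI^{q-1}$ for all $q\ge1$ and $0\le l\le p$.
\end{lemma}

\begin{proof}
The inclusion $\supset$ holds since $J_l\subset I\cap K_l$. We use induction on $q$ and, for fixed $q$, descending induction on $l$. For $l=p$ we have $K_p=R$ and $J_p=I$, and for $q=1$, $l<p$ the statement is a hypothesis. Let $q\ge2$, $l<p$ and $x\in I^q\cap K_l\subset I^q\cap K_{l+1}=J_{l+1}I^{q-1}$. Write $x=y+b_{l+1}z$ with $y\in J_lI^{q-1}$ and $z\in I^{q-1}$. Then $b_{l+1}z=x-y\in K_l$, so $z\in K_l\cap I^{q-1}=J_lI^{q-2}$, and $x\in J_lI^{q-1}$.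
\end{proof}

The proposition is stated for rings that need not be local and for a parameter $n$ in place of $t$, because its proof localizes to primes where $I$ is generated by the $b$'s and applies the proposition there with a smaller $n$.

\begin{proposition}\label{prop:ladder}
Let $R$ be a Gorenstein ring of finite dimension, $g\ge1$, $n\ge1$ and $m=g+n-2$. Let $I\subsetneq R$ be an ideal with $\operatorname{codim}I\ge g$ and
\[
(\mathrm D_n)\qquad\rho(R/I^j)\le g+j-1\quad(1\le j\le n).
\]
Let $b_1,\dots,b_m\in I$ satisfy $(\mathrm C_i)$ for $0\le i\le m$. Put $A_i=R/K_i$, $\mathfrak a_i=IA_i$ and $\tau_i=\max(0,i-g+1)$. Then for $0\le i\le m$: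
\begin{enumerate}
\item[(a)] $A_i$ is $i$-CM, and $\mathfrak a_i$ contains a nonzerodivisor of $A_i$;
\item[(b)] $\omega_{A_i}=\operatorname{Ext}^i_R(A_i,R)\cong\mathfrak a_i^{\tau_i}$;
\item[(c)] $I^j\cap K_i=J_iI^{j-1}$ for $1\le j\le n$;
\item[(d)] $\rho(\mathfrak a_i^j)\le\max(i,g+j-2)$ for $0\le j\le n$; hence $\mathfrak a_i^j$ is $i$-CM if $0\le j\le\min(n,i-g+2)$;
\item[(e)] $\mathfrak a_i^{\tau_i}:\mathfrak a_i^j=\mathfrak a_i^{\tau_i-j}$ for $0\le j\le\tau_i$.
\end{enumerate}
If $R$ is standard graded, $I$ is homogeneous and $b_l$ is homogeneous of degree $e_l$, then $\operatorname{Ext}^i_R(A_i,R)\cong\mathfrak a_i^{\tau_i}(e_1+\dots+e_i)$.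
\end{proposition}

For $i\le g-1$ the ring $A_i$ will turn out to be the complete intersection $R/J_i$; from then on, each rung raises the exponent of the canonical module by one and adds one Cohen--Macaulay power.

\begin{proof}
In (d), the second statement follows from the first because $K_i$ kills $\mathfrak a_i^j$ and has codimension at least $i$. We record an observation that is used twice.

\smallskip\noindent$(\dagger)$ \emph{If $A_l$ is $l$-CM, $(\mathrm C_l)$ holds and $\operatorname{codim}K_{l+1}\ge l+1$, then $b_{l+1}$ is a nonzerodivisor on $A_l$.} Indeed, let $P$ be an associated prime of $A_l$. It has codimension $l$ and contains $K_l$, so it contains neither $I$ nor $K_{l+1}$. Hence $(J_{l+1})_P=I_P=R_P$, and since $J_l\subset K_l\subset P$, we get $b_{l+1}\notin P$.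

\smallskip We use induction on $n$, over all rings $R$, and for fixed $n$ induction on $i$.

\smallskip\noindent\emph{The case $i=0$.} Since $g\ge1$, the ideal $I$ contains a nonzerodivisor, so $K_0=0:I=0$, $A_0=R$ and $\tau_0=0$. Then (a), (b), (c), (e) hold, and \eqref{eq:rho} gives $\rho(I^j)\le\max(0,\rho(R/I^j)-1)\le\max(0,g+j-2)$ for $1\le j\le n$. This is the only point where $(\mathrm D_n)$ enters directly.

\smallskip\noindent\emph{The step from $i$ to $i+1\le m$.} Write $A,\mathfrak a,\tau$ for the data of $i$ and $A',\mathfrak a',\tau'$ for those of $i+1$. If $A=0$, then $J_i=J_{i+1}=I$ and $A'=0$, and everything holds. Let $A\ne0$, let $\omega=\mathfrak a^\tau\cong\omega_A$, and let $b$ be the image of $b_{i+1}$ in $A$, a nonzerodivisor by $(\dagger)$. Put $H=A:\mathfrak a$. Then $A\subset H$ and $\mathfrak aH\subset A$.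

\smallskip\noindent\emph{Step 1: $K_{i+1}/K_i=bH$, so $A'=A/bH$.} An element $x\in K_{i+1}$ satisfies $xI\subset(b_{i+1})+K_i$. Conversely, if $xI\subset(b_{i+1})+K_i$, then
\[
xI\subset((b_{i+1})+K_i)\cap I=(b_{i+1})+(K_i\cap I)=J_{i+1}
\]
by the modular law and (c) for $j=1$. So $K_{i+1}/K_i=\{x\in A:x\mathfrak a\subset bA\}=A\cap bH$, and $bH\subset\mathfrak aH\subset A$.

\smallskip\noindent\emph{Step 2: $H$ is $i$-CM and $\omega:H=\mathfrak a^{\tau'}$.} If $i\le g-2$, then $\tau=\tau'=0$ and $\omega=A$. The module $A/\mathfrak a$ has codimension at least $g\ge i+2$, so $H=\omega:\mathfrak a=\omega:A=A$ by Lemma~\ref{lem:frac}(b). If $i\ge g-1$, then $\tau'=\tau+1=i-g+2$, and $\tau'\le n-1$ because $i\le m-1$. So $\mathfrak a^{\tau'}$ is $i$-CM by (d). Since $H=(\omega:\omega):\mathfrak a=\omega:\mathfrak a^{\tau'}$, Lemma~\ref{lem:frac}(a) gives both claims.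

\smallskip\noindent\emph{Step 3: part (a).} The sequence $0\to bH\to A\to A'\to0$ gives $\rho(A')\le i+1$, and $\operatorname{codim}K_{i+1}\ge i+1$, so $A'$ is $(i+1)$-CM. Its associated primes have codimension $i+1$ and contain $K_{i+1}$, so none contains $I$ by $(\mathrm C_{i+1})$.

\smallskip\noindent\emph{Step 4: $\mathfrak a^j\cap bH=b\mathfrak a^{j-1}$ for $1\le j\le n$.} This is the heart of the proof: it identifies $\mathfrak a'^j$, the image of $\mathfrak a^j$ in $A/bH$, with $\mathfrak a^j/b\mathfrak a^{j-1}$. The depth bounds confine a failure to primes of small codimension, and at such primes $I$ is generated by the $b$'s.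

The inclusion $\supset$ holds since $b\in\mathfrak a$ and $A\subset H$. Let $E=\mathfrak a^j/b\mathfrak a^{j-1}$ and $N=(\mathfrak a^j\cap bH)/b\mathfrak a^{j-1}\subset E$. By \eqref{eq:rho} and (d),
\begin{equation}\label{eq:rhoE}
\rho(E)\le\max(\rho(\mathfrak a^j),\rho(\mathfrak a^{j-1})+1)\le\max(i+1,g+j-2).
\end{equation}
Suppose $N\ne0$, let $P$ be minimal in $\operatorname{Supp}N$, and let $p=\operatorname{codim}P$. Then $P$ is associated to $N$, hence to $E$, so $\operatorname{depth}E_P=0$ and $p=\rho(E_P)\le\max(i+1,g+j-2)$.

If $I\not\subset P$, then $(K_{i+1})_P=(J_{i+1})_P$, so $(bH)_P=bA_P=b\mathfrak a_P^{j-1}$ and $N_P=0$. Hence $I\subset P$ and $p\ge g$. If $p\le i+1$, then $K_{i+1}\not\subset P$ by $(\mathrm C_{i+1})$, so $I_P=(J_{i+1})_P$, $\mathfrak a_P=bA_P$ and $E_P=0$. Hence $i+2\le p\le g+j-2\le m$. Now $(\mathrm C_p)$ is available and gives $K_p\not\subset P$, that is, $I_P=(b_1,\dots,b_p)_P$.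

To apply Lemma~\ref{lem:powers} in $R_P$ we need information on the rungs $l\le p-1$, which may lie above the rung $i$ that we have reached. The induction on $n$ supplies it. Put $n'=p-g+1$. Then $1\le n'\le j-1\le n-1$ and $g+n'-2=p-1$. If $n=1$, these inequalities are already contradictory. Otherwise the hypotheses of the proposition localize, so it holds for $R_P$, $I_P$, $n'$ and $b_1,\dots,b_{p-1}$. For $0\le l\le p-1$ we obtain that $(A_l)_P$ is $l$-CM and $(I\cap K_l)_P=(J_l)_P$, and $(\dagger)$ shows that $b_{l+1}$ is a nonzerodivisor on $(A_l)_P$. Lemma~\ref{lem:powers} gives $I_P^j\cap(K_{i+1})_P=J_{i+1}I_P^{j-1}$. An element of $(\mathfrak a^j\cap bH)_P$ lifts to an element of $I_P^j$, which lies in $(K_{i+1})_P$ by Step 1 and hence in $J_{i+1}I_P^{j-1}$. The image of this ideal in $A_P$ is $b\mathfrak a_P^{j-1}$. So $N_P=0$, a contradiction.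

\smallskip\noindent\emph{Step 5: parts (c) and (d).} Let $x\in I^j\cap K_{i+1}$ with $1\le j\le n$. By Steps 1 and 4 there is $y\in I^{j-1}$ with $x-b_{i+1}y\in K_i$. This element lies in $K_i\cap I^j=J_iI^{j-1}$, so $x\in J_{i+1}I^{j-1}$. The other inclusion follows from $J_{i+1}\subset I\cap K_{i+1}$. For (d), use \eqref{eq:rhoE} with $\mathfrak a'^j\cong E$ for $1\le j\le n$, and Step 3 for $j=0$.

\smallskip\noindent\emph{Step 6: part (b).} By Lemma~\ref{lem:dual}(a), $\omega_{A'}\cong\operatorname{Ext}^1_A(A',\omega)$. Apply $\operatorname{Hom}_A(-,\omega)$ to $0\to bH\to A\to A'\to0$ and use Step 2: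
\begin{equation}\label{eq:omegastep}
\operatorname{Ext}^1_A(A',\omega)=(\omega:bH)/\omega=b^{-1}\mathfrak a^{\tau'}/\mathfrak a^\tau\cong\mathfrak a^{\tau'}/b\mathfrak a^\tau .
\end{equation}
If $i\ge g-1$, then $\tau=\tau'-1$ and $1\le\tau'\le n$, so the right side is $\mathfrak a'^{\tau'}$ by Step 4. If $i\le g-2$, it is $A/bA=A'$, as $H=A$. In the graded case $\omega_A\cong\omega(e_1+\dots+e_i)$ and the last isomorphism in \eqref{eq:omegastep} contributes the shift $(e_{i+1})$, which gives the final statement of the proposition.

\smallskip\noindent\emph{Step 7: part (e).} For $j=0$ there is nothing to prove, and for $j=\tau'$ the claim is Lemma~\ref{lem:frac}(a) over $A'$. Let $1\le j\le\tau'-1$; then $\tau=\tau'-1\ge j$. We compute $\operatorname{Hom}(\mathfrak a'^j,\omega_{A'})$ as an $\operatorname{Ext}^1$ over $A$ and check that the resulting isomorphism is multiplication. Step 4 gives the exact sequence $0\to b\mathfrak a^{j-1}\to\mathfrak a^j\to\mathfrak a'^j\to0$, and $\operatorname{Ext}^1_A(\mathfrak a^j,\omega)=0$ because $\mathfrak a^j$ is $i$-CM by (d). With (e) for $i$,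
\[
\operatorname{Ext}^1_A(\mathfrak a'^j,\omega)=(\omega:b\mathfrak a^{j-1})/(\omega:\mathfrak a^j)=b^{-1}\mathfrak a^{\tau'-j}/\mathfrak a^{\tau'-j-1}.
\]
For $v\in\mathfrak a^j$ we have $vH\subset\mathfrak a^{j-1}(\mathfrak aH)\subset\mathfrak a^{j-1}$, so multiplication by $v$ gives a commutative diagram
\[
\begin{array}{ccccccccc}
0&\to&bH&\to&A&\to&A'&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&b\mathfrak a^{j-1}&\to&\mathfrak a^j&\to&\mathfrak a'^j&\to&0 .
\end{array}
\]
By naturality of the connecting maps, $v^*$ sends the class of $b^{-1}y$, for $y\in\mathfrak a^{\tau'-j}$, to the class of $b^{-1}yv$ in \eqref{eq:omegastep}. Lemma~\ref{lem:rees} with $L'=K_{i+1}$ and $c=1$ therefore says that multiplication induces an isomorphism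
\[
\mathfrak a^{\tau'-j}/b\mathfrak a^{\tau'-j-1}\to\operatorname{Hom}\bigl(\mathfrak a'^j,\ \mathfrak a^{\tau'}/b\mathfrak a^{\tau'-1}\bigr).
\]
Since $1\le\tau'-j<\tau'\le n$, Step 4 identifies this with the inclusion $\mathfrak a'^{\tau'-j}\subset\mathfrak a'^{\tau'}:\mathfrak a'^j$, which is thus an equality.
\end{proof}

\section{The last two generators}\label{sec:main}

\subsection*{Proof of Theorem~\ref{thm:main}}
By Lemmas~\ref{lem:field} and \ref{lem:var} we may assume that $k$ is infinite and $g\ge1$. Then $s\ge2$. Take $b_1,\dots,b_s$ as in Lemma~\ref{lem:gens}. The depth conditions are $(\mathrm D_t)$, so Proposition~\ref{prop:ladder} applies with $n=t$ and $m=s-2$. Let $A=A_{s-2}$, which is nonzero as $K_{s-2}\subset K\ne R$, and let $\mathfrak a=IA$. Since $\tau_{s-2}=t-1$, we have $\omega:=\mathfrak a^{t-1}\cong\omega_A$. Let $f,f'$ be the images of $b_{s-1},b_s$, and $\mathfrak b=JA=(f,f')$. An associated prime $P$ of $A$ has codimension $s-2$ and does not contain $I$, so $J_P=I_P=R_P$ by \eqref{eq:local}; hence $\mathfrak b$ contains a nonzerodivisor.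

Part (c) of the proposition gives $K_{s-2}\cap I^u=J_{s-2}I^{u-1}\subset JI^{u-1}$ for $1\le u\le t$, so the modules $M_u$ can be computed on $A$:
\[
M_u=\mathfrak a^u/\mathfrak b\mathfrak a^{u-1}\qquad(1\le u\le t).
\]
Write $\mathfrak a^{-1}$ for $A:\mathfrak a$; this is only a notation, and we use no more than $\mathfrak a\mathfrak a^{-1}\subset A$. We claim that
\begin{equation}\label{eq:reverse}
\mathfrak a^j\text{ is $(s-2)$-CM\quad and\quad}\omega:\mathfrak a^j=\mathfrak a^{t-1-j}\qquad(-1\le j\le t).
\end{equation}
Part (d) gives the first statement for $0\le j\le t$, and (e) gives the second for $0\le j\le t-1$. For $j=t$ we have $\omega:\mathfrak a^t=(\omega:\mathfrak a^{t-1}):\mathfrak a=\mathfrak a^{-1}$. Lemma~\ref{lem:frac}(a), applied to $\mathfrak a^t$, then gives both statements for $j=-1$.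

\smallskip\noindent\emph{The resolutions.} Fix $1\le u\le t$. By Lemma~\ref{lem:koszul}, the syzygies of $f,f'$ with coefficients in $\mathfrak a^{u-1}$ form the module $\mathfrak a^{u-1}:\mathfrak b$. The quotient $\mathfrak a^{t+1-u}/\mathfrak b\mathfrak a^{t-u}=M_{t+1-u}$ is killed by $K$, so its codimension is at least $(s-2)+2$. By \eqref{eq:reverse} and Lemma~\ref{lem:frac}(b),
\[
\mathfrak a^{u-1}:\mathfrak b=(\omega:\mathfrak a^{t-u}):\mathfrak b=\omega:\mathfrak b\mathfrak a^{t-u}=\omega:\mathfrak a^{t+1-u}=\mathfrak a^{u-2}.
\]
We obtain an exact sequence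
\[
E_u:\quad0\to\mathfrak a^{u-2}\xrightarrow{\ (f',-f)\ }\mathfrak a^{u-1}\oplus\mathfrak a^{u-1}\xrightarrow{\ (f,f')\ }\mathfrak a^u\to M_u\to0
\]
in which the three modules on the left are $(s-2)$-CM. The range $1\le u\le t$ is exactly the range in which $u-2$, $u-1$ and $u$ lie in the interval of \eqref{eq:reverse}. Split $E_u$ at $\mathfrak b\mathfrak a^{u-1}$ into two short exact sequences. By \eqref{eq:rho}, $\rho(\mathfrak b\mathfrak a^{u-1})\le s-1$ and $\rho(M_u)\le s$. Since $\operatorname{codim}M_u\ge s$, the module $M_u$ is $s$-CM.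

\smallskip\noindent\emph{Dualizing.} Let $\delta_u$ be the composite of the connecting maps of the two short exact sequences,
\[
\delta_u:\ \mathfrak a^{t+1-u}=\operatorname{Hom}_A(\mathfrak a^{u-2},\omega)\to\operatorname{Ext}^1_A(\mathfrak b\mathfrak a^{u-1},\omega)\to\operatorname{Ext}^2_A(M_u,\omega).
\]
By Lemma~\ref{lem:dual}(a), $\operatorname{Ext}^q_A(\mathfrak a^j,\omega)=0$ for $q\ge1$ and $j=u-1,u$. So the second map is bijective, and the first is surjective with kernel the image of $\operatorname{Hom}_A(\mathfrak a^{u-1}\oplus\mathfrak a^{u-1},\omega)=\mathfrak a^{t-u}\oplus\mathfrak a^{t-u}$. The homomorphism $(x,x')\mapsto px+p'x'$ with $p,p'\in\mathfrak a^{t-u}$ restricts on $\mathfrak a^{u-2}$ to multiplication by $pf'-p'f$. Hence the kernel is $\mathfrak b\mathfrak a^{t-u}$, and $\delta_u$ induces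
\begin{equation}\label{eq:ext}
M_{t+1-u}\cong\operatorname{Ext}^2_A(M_u,\omega)\cong\operatorname{Ext}^s_R(M_u,R).
\end{equation}

\smallskip\noindent\emph{Conclusion.} The module $M_1=I/J$ is nonzero because its annihilator $K$ is proper, and it is $s$-CM; so $\operatorname{codim}K=s$. If $M_u=0$ for some $1\le u\le t$, then $I^u=JI^{u-1}$, so $I^t=JI^{t-1}$, $M_t=0$, and $M_1=0$ by \eqref{eq:ext}, which is false. So all $M_u$ are nonzero. Lemma~\ref{lem:rees}, applied with the ring $R$ in place of $A$, $i=0$, $L'=K$ and $c=s$, gives
\[
\operatorname{Ext}^s_R(M_{t+1-u},R)\cong\operatorname{Hom}_R(M_{t+1-u},\operatorname{Ext}^s_R(R/K,R)).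
\]
By \eqref{eq:ext} with $t+1-u$ in place of $u$, the left side is $M_u$. This proves the theorem up to the degrees.

\smallskip\noindent\emph{Degrees.} In the graded case $\omega_A\cong\omega(e_1+\dots+e_{s-2})$. The maps of $E_u$ are homogeneous if its first two terms are $\mathfrak a^{u-2}(-e_{s-1}-e_s)$ and $\mathfrak a^{u-1}(-e_{s-1})\oplus\mathfrak a^{u-1}(-e_s)$. Then $\operatorname{Hom}_A(\mathfrak a^{u-2}(-e_{s-1}-e_s),\omega_A)\cong\mathfrak a^{t+1-u}(\sigma)$, so \eqref{eq:ext} becomes $\operatorname{Ext}^s_R(M_u,R)\cong M_{t+1-u}(\sigma)$. As $\omega_{R/K}=\operatorname{Ext}^s_R(R/K,R)(a)$, we get $\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})\cong M_u(\sigma+a)$. \qed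

\begin{remark}
The top depth condition $j=t$ is needed to make $\mathfrak a^t$, and with it $\mathfrak a^{-1}$, Cohen--Macaulay; these are the outer terms of $E_t$ and $E_1$. The bound $\operatorname{codim}K\ge s$ is used at full strength in the identity $\omega:\mathfrak b\mathfrak a^{t-u}=\omega:\mathfrak a^{t+1-u}$, which requires $\mathfrak b$ and $\mathfrak a$ to agree in codimension one on $A$, and in the passage from Ext to Hom. The rung $A_{s-1}$ is never formed.
\end{remark}

\subsection*{Proof of Theorem~\ref{thm:compl}(1)}
Lemma~\ref{lem:var} does not change $I/J$, the $M_u$, their multiplication or $\omega_{R/K}$, so we may assume $g\ge1$ and keep the notation above. Let $\Omega=\operatorname{Ext}^2_A(R/K,\omega)$, which is isomorphic to $\omega_{R/K}$ by Lemma~\ref{lem:dual}(a). For $v\in M_u$, viewed as a map $R/K\to M_u$, and $w\in\mathfrak a^{t+1-u}$ put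
\[
\langle v,w\rangle_u=v^*\delta_u(w)\in\Omega .
\]
This is bilinear and depends only on the class of $w$ in $M_{t+1-u}$. By \eqref{eq:ext} and Lemma~\ref{lem:rees} with $L'=K$ and $c=2$,
\begin{equation}\label{eq:adj}
M_{t+1-u}\to\operatorname{Hom}(M_u,\Omega),\quad w\mapsto\langle-,w\rangle_u,\quad\text{is an isomorphism.}
\end{equation}
This is one of the two adjoint maps. To get the other, we compare the pairings for different $u$. For $2\le u\le t$ and $c\in\mathfrak a$, multiplication by $c$ is a morphism of exact sequences $E_{u-1}\to E_u$; for $u=2$ this uses $c\mathfrak a^{-1}\subset A$. Naturality of the connecting maps gives $c^*\delta_u(w)=\delta_{u-1}(cw)$. Hence a factor can be moved across the pairing: for $v\in\mathfrak a^{u-1}$ and $w\in\mathfrak a^{t+1-u}$,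
\begin{equation}\label{eq:move}
\langle cv,w\rangle_u=v^*c^*\delta_u(w)=\langle v,cw\rangle_{u-1}.
\end{equation}
For $c_1,\dots,c_{t+1}\in I$ define $\Phi(c_1,\dots,c_{t+1})=\langle c_1,c_2\cdots c_{t+1}\rangle_1$. This is multilinear and symmetric in $c_2,\dots,c_{t+1}$. Since $t\ge2$, formula \eqref{eq:move} is available for $u=2$ and gives $\Phi(c_1,\dots,c_{t+1})=\langle c_1c_2,c_3\cdots c_{t+1}\rangle_2$, which is symmetric in $c_1,c_2$. The transposition of $1$ and $2$ and the permutations of $2,\dots,t+1$ generate the symmetric group, so $\Phi$ is symmetric. It vanishes if $c_1\in J$, hence if any $c_i\in J$, and so it defines a linear map on $\operatorname{Sym}_{t+1}(I/J)$. Applying \eqref{eq:move} repeatedly, we find $\langle c_1\cdots c_u,c_{u+1}\cdots c_{t+1}\rangle_u=\Phi(c_1\cdots c_{t+1})$ for $1\le u\le t$. So the rule in the theorem describes the well-defined pairing $\langle-,-\rangle_u$. By the symmetry of $\Phi$ and bilinearity, $\langle v,w\rangle_u=\langle w,v\rangle_{t+1-u}$. Thus the second adjoint map of $\langle-,-\rangle_u$ is the map \eqref{eq:adj} for $t+1-u$,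 and the pairing is perfect. \qed

\section{Examples from a canonical ideal}\label{sec:examples}

We construct examples with $g=0$ and raise $g$ afterwards by Lemma~\ref{lem:var}. The idea is to take for $I$ a copy of the canonical module $\omega$ of a Cohen--Macaulay domain $A$, inside a Gorenstein ring with underlying module $A\oplus\omega$. We choose $A$ so that the powers $\omega^j$ with $j\ge2$ are isomorphic to a regular overring $\tilde A$. Then the depth conditions hold for all $j$, and the modules $M_u$ with $u\ge3$ are computed in $\tilde A$ and collapse to vector spaces, while $M_1$ does not see $\tilde A$.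

\subsection*{The ring $A$}
Let $k$ be a field, $s\ge2$, and write $x$ for the variables $x_1,\dots,x_{s-1}$. Let
\[
B=k[[\pi^3,\pi^4,\pi^5]]\subset V=k[[\pi]],\qquad T=k[[\pi^3,x]]\subset A=B[[x]]\subset\tilde A=V[[x]].
\]
The maximal ideal of $B$ is $\mathfrak m_B=\pi^3V$. Over the regular local ring $T$, the ring $\tilde A$ is free with basis $1,\pi,\pi^2$ and $A$ is free with basis $1,\pi^4,\pi^5$. So $A$ is a Cohen--Macaulay domain of dimension $s$, $\tilde A$ is a maximal Cohen--Macaulay $A$-module, and the canonical module of $A$ is $\operatorname{Hom}_T(A,T)$. To compute it, let $\lambda_0$ be the coefficient of $\pi^2$ in the basis $1,\pi,\pi^2$ of the fraction field of $\tilde A$ over that of $T$. Then $\lambda_0(\pi^n)=\pi^{n-2}$ for $n\equiv2\pmod 3$ and $\lambda_0(\pi^n)=0$ otherwise. For the form $(p,q)\mapsto\lambda_0(pq)$ the basis dual to $1,\pi^4,\pi^5$ is $\pi^2,\pi^{-2},\pi^{-3}$. Hence $\operatorname{Hom}_T(A,T)\cong\pi^{-3}D$ as $A$-modules, where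
\[
D=T+T\pi+T\pi^5=A+A\pi .
\]
So $\omega=\pi^3D=(\pi^3,\pi^4)A$ is an ideal of $A$ isomorphic to the canonical module. Since $D^2$ contains $1,\pi,\pi^2$, we have $D^j=\tilde A$ for $j\ge2$. Let $J_0\subset D$ be the $A$-submodule with the $s$ generators
\[
x_1,\quad x_2+x_1\pi,\quad\dots,\quad x_{s-1}+x_{s-2}\pi,\quad\pi^3+x_{s-1}\pi .
\]

\begin{lemma}\label{lem:J0}
The $A$-module $D/J_0$ has finite length and exactly two minimal generators, and $\tilde A/J_0\tilde A\cong k^3$ is killed by $\mathfrak m_A$.
\end{lemma}

\begin{proof}
In any ring containing $A$ and $\pi$, the generators of $J_0$ generate the ideal $(x_1,\dots,x_{s-1},\pi^3)$, as one sees by subtracting $\pi x_1,\pi x_2,\dots$ in turn. So $\tilde A/J_0\tilde A=V/\pi^3V$, which has dimension $3$ and is killed by $x$ and $\mathfrak m_B$. The elements $1,\pi$ generate $D$ and are linearly independent modulo $(x,\pi^3)\tilde A\supset\mathfrak m_AD$, so $\mu(D)=2$. As $J_0\subset\mathfrak m_AD$, also $\mu(D/J_0)=2$.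

Let $P\ne\mathfrak m_A$ be a prime of $A$; we show $(D/J_0)_P=0$. If $\pi^3\notin P$, then $\pi=\pi^4/\pi^3\in A_P$, so $D_P=A_P$, and $(J_0)_P$ contains the unit $\pi^3$. If $\pi^3\in P$, then $\mathfrak m_B\subset P$, because $(\pi^4)^3$ and $(\pi^5)^3$ are powers of $\pi^3$. By Nakayama's lemma it suffices to show that $D/(J_0+\mathfrak m_BD)$ vanishes at $P$. This module over $A/\mathfrak m_BA=k[[x]]$ is generated by $1,\pi$, so it is a quotient of the cokernel of the $2\times s$ matrix with columns $(x_i,x_{i-1})$, $1\le i\le s$, where $x_0=x_s=0$. Consecutive columns have the minors $x_i^2-x_{i-1}x_{i+1}$ for $1\le i\le s-1$. A prime containing all of them contains $x_1$, then $x_2$, and so on up to $x_{s-1}$. Since $P\ne\mathfrak m_A=(\mathfrak m_B,x)$, some minor is not in $P$, and the cokernel vanishes at $P$.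
\end{proof}

\subsection*{Two Gorenstein rings}
For $\varepsilon\in\{0,1\}$ let $R_\varepsilon=A\oplus\omega\eta$ be the subring of $A[\eta]/(\eta^2-\varepsilon\eta)$ with product
\[
(\alpha+w\eta)(\alpha'+w'\eta)=\alpha\alpha'+(\alpha w'+\alpha'w+\varepsilon ww')\eta .
\]
As an $A$-module it is maximal Cohen--Macaulay, so it is a Cohen--Macaulay ring of dimension $s$. It is local, because it is finite over $A$ and $R_\varepsilon/\mathfrak m_AR_\varepsilon$ is $k$ plus an ideal of square zero, as $\omega^2\subset\mathfrak m_A\omega$. Its canonical module is $\operatorname{Hom}_T(R_\varepsilon,T)\cong\operatorname{Hom}_A(R_\varepsilon,\omega)=\omega\oplus\operatorname{Hom}_A(\omega,\omega)=\omega\oplus A$. Let $\lambda(\alpha+w\eta)=w$. For $r=\alpha+w\eta$ we have $\lambda(r(\alpha'+w'\eta))=\alpha'w+(\alpha+\varepsilon w)w'$, so the $R_\varepsilon$-linear map $r\mapsto\lambda(r\,\cdot)$ is $(\alpha,w)\mapsto(w,\alpha+\varepsilon w)$, which is bijective. Thus $R_\varepsilon$ is isomorphic to its canonical module, that is, Gorenstein.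

\begin{lemma}\label{lem:Reps}
Let $R=R_\varepsilon$, $I=\omega\eta$ and $J=\pi^3J_0\eta$. Then $R,I,J$ are in the standard setting with $g=0$ and $t=s$, and $M_1\cong D/J_0$ is nonzero of finite length with two minimal generators. If $\varepsilon=0$, then $M_2=0$. If $\varepsilon=1$, then $I$ satisfies $G_1$ and $M_u\cong k^3$ for $u\ge3$.
\end{lemma}

\begin{proof}
We have $R/I=A$, which has dimension $s$, so $g=0$. The ring $R$ acts on $I\cong\omega$ through the surjection $\varphi:R\to A$, $\alpha+w\eta\mapsto\alpha+\varepsilon w$. So $J$ is an ideal with $s$ generators, and $I/J\cong D/J_0$. By Lemma~\ref{lem:J0} its annihilator $K$ is primary to the maximal ideal, so $K$ is an $s$-residual intersection. The depth conditions ask for $\operatorname{depth}R/I\ge s$, which holds, and they follow for $j\ge2$ from $\operatorname{depth}R/I^j\ge s-1$. If $\varepsilon=0$, then $I^2=0$, so $R/I^j=R$ for $j\geq 2$ and $M_2=0$. If $\varepsilon=1$, then $I^j=\omega^j\eta\cong\tilde A$ is maximal Cohen--Macaulay for $j\ge2$, and $0\to I^j\to R\to R/I^j\to0$ gives the bound.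

Let $\varepsilon=1$. As $A$ is a domain, $I$ is prime, and it is the only prime of codimension $0$ containing $I$. For $0\ne w\in\omega$ the element $-w+w\eta$ is not in $I$ and lies in $\ker\varphi$, so it kills $I$. Hence the localization of $I$ at the prime $I$ is zero, which is $G_1$. For $u\ge3$ we have $M_u=\omega^u/\pi^3J_0\,\omega^{u-1}\cong D^u/J_0D^{u-1}=\tilde A/J_0\tilde A\cong k^3$ by Lemma~\ref{lem:J0}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Take $s=t=2$, $\varepsilon=1$ and $x=x_1$. Then $G_{s-1}=G_1$ holds, so Theorem~\ref{thm:main} applies, and $xM_3=0$. Suppose that a composite $M_1\otimes M_2\to M_3\to\omega_{R/K}$ is a perfect pairing; the case $u=2$ only exchanges the factors. Then $M_1\to\operatorname{Hom}(M_2,\omega_{R/K})$ is injective and its image is killed by $x$, so $xM_1=0$ and $x\pi\in J_0$. Write $x\pi=x\alpha+(\pi^3+x\pi)\beta$ with $\alpha,\beta\in A$. Setting $x=0$ shows that $\beta=x\beta'$ with $\beta'\in A$, so $\pi=\alpha+(\pi^3+x\pi)\beta'$. Setting $x=0$ again gives $\pi\in B$, which is false.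
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
First let $g=0$. For $t=2$ take $s=2$ and $\varepsilon=0$. The condition $G_{s-2}=G_0$ is vacuous, and $M_1\ne0=\operatorname{Hom}(M_2,\omega_{R/K})$.

For $t\ge3$ take $s=t$ and $\varepsilon=1$. Then $G_1=G_{g+1}$ holds, and $G_1=G_{s-2}$ if $t=3$. By Lemma~\ref{lem:rees}, $\operatorname{Hom}_R(M_t,\omega_{R/K})\cong\operatorname{Ext}^s_R(M_t,R)\cong\operatorname{Ext}^s_R(k,R)^3\cong k^3$, as $R$ is Gorenstein of dimension $s$. This module needs three generators and $M_1$ needs two, so they are not isomorphic.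

For general $g$ apply Lemma~\ref{lem:var} $g$ times. This preserves the standard setting, $t$, the modules $M_u$ and $\omega_{R/K}$, replaces $s$ by $s+g$, and turns $G_r$ into $G_{r+g}$. So the example with $t=2$ satisfies $G_g$ with new $s=g+2$, and the example with $t\ge3$ satisfies $G_{g+1}$ with new $s=g+t$; in both the isomorphism for $u=1$ fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{EU}
David Eisenbud and Bernd Ulrich, \emph{Duality and Socle Generators for Residual Intersections}, arXiv:1309.2050 (2013).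

\end{thebibliography}
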